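# A quartic Julia set that is neither a cluster nor quasisymmetrically rigid

## Two theorems about one quartic map

Let $\overline{\mathbb C}$ be the Riemann sphere with its spherical metric $\sigma$. For $X\subset\overline{\mathbb C}$ let $QS(X)$ be the group of quasisymmetric self-homeomorphisms of $X$. All terms are defined below the two statements.

**Theorem 1.** There is $\xi\in(24,25)$ such that, with $a=\frac{3\xi^2}{2\xi+1}$ and $k=-\frac{\xi(2\xi+1)}{(\xi-1)^4}$, the map
$$f(z)=k\,\frac{(z-1)^3(z-a)}{z}$$
is postcritically finite with non-empty Fatou set, its Julia set $J$ is not a cluster, and $J$ has a quasisymmetric self-homeomorphism which is not the restriction of a Möbius map.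

**Theorem 2.** For this $f$ there is an injective homomorphism $g\mapsto h_g$ from Thompson's group $\mathbb T$ (acting on the circle) into $QS(J)$. Every $h_g$ extends to a quasiconformal homeomorphism of $\overline{\mathbb C}$, and $h_g$ is Möbius only for $g=\mathrm{id}$. Consequently $QS(J)$ is not isomorphic to any group of Möbius transformations, and no set quasisymmetrically equivalent to $J$ is quasisymmetrically rigid.

The problem comes from Yan Gao, Luxian Yang and Jinsong Zeng, "Rigidity of McMullen Julia sets", arXiv:2606.24520 (2026). It asks: if a postcritically finite rational map has non-empty Fatou set and its Julia set is not a cluster, is its Julia set necessarily quasisymmetrically rigid? Theorem 1 answers no.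

## Quasisymmetric rigidity, clusters, Thompson's group

**Definition (PCF).** A rational map is *postcritically finite* (PCF) if all its critical points are eventually periodic.

For example $z^2-1$ is PCF: $0\mapsto-1\mapsto0$, and $\infty$ is fixed.

**Definition (quasisymmetry, rigidity).** A homeomorphism $h:X\to Y$ between subsets of $\overline{\mathbb C}$ is *quasisymmetric* if it extends to an orientation-preserving homeomorphism of $\overline{\mathbb C}$ and there is a homeomorphism $\omega:[0,\infty)\to[0,\infty)$ with
$$\frac{\sigma(h(u),h(v))}{\sigma(h(u),h(w))}\le\omega\!\left(\frac{\sigma(u,v)}{\sigma(u,w)}\right)\qquad\text{for all distinct }u,v,w\in X .$$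
A set $X$ is *quasisymmetrically rigid* if every quasisymmetric self-homeomorphism of $X$ is the restriction of a Möbius transformation.

If $L^{-1}\sigma(u,v)\le\sigma(h(u),h(v))\le L\sigma(u,v)$, the inequality holds with $\omega(s)=L^2s$. So a bi-Lipschitz map with an orientation-preserving extension is quasisymmetric. This explains the hypothesis of non-empty Fatou set: if $J=\overline{\mathbb C}$, then an orientation-preserving diffeomorphism of the sphere that is the identity on an open set, but not everywhere, is bi-Lipschitz and not Möbius.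

**Definition (cluster).** The Julia set $J$ of a rational map is a *cluster* if every pair of Fatou domains (components of $\overline{\mathbb C}\setminus J$) can be joined by a curve meeting $J$ in at most countably many points.

The curve may pass through other Fatou domains on its way. Take the Basilica $z^2-1$, let $B_x$ be the Fatou domain of $x\in\{-1,0,1\}$, and let $\alpha=\frac{1-\sqrt5}2$ be the fixed point in $(-1,0)$; its multiplier is $2\alpha<-1$, so $\alpha$ is repelling and $\pm\alpha\in J$. For $0<|x|<|\alpha|$ we have $|f^2(x)|=x^2(2-x^2)<|x|$, because $|x|^3-2|x|+1=(|x|-1)(x^2+|x|-1)>0$. So the orbit of $x$ under $f^2$ tends to $0$, and $(\alpha,-\alpha)\subset B_0$. Both $[-1,\alpha)$ and $(-\alpha,1]$ are mapped into $(\alpha,0]\subset B_0$, so they lie in $B_{-1}$ and $B_1$. Hence the segment $[-1,1]$ joins $B_{-1}$ to $B_1$ through $B_0$ and meets $J$ exactly in $\{\alpha,-\alpha\}$.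

**Definition (standard intervals, Thompson's group).** A *standard interval* is $I=[j2^{-n},(j+1)2^{-n}]$ with $0\le j<2^n$; its *level* is $n(I)=n$. Thompson's group $\mathbb T$ consists of the homeomorphisms $g$ of $\mathbb R/\mathbb Z$ for which there are two partitions $\{I_i\},\{I'_i\}$ of $[0,1]$ into equally many standard intervals such that $g$ maps each $I_i$ affinely and increasingly onto $I_i'$ (the bijection respecting cyclic order).

Our running example is $g_0$, which maps
$$[0,\tfrac12],\ [\tfrac12,\tfrac34],\ [\tfrac34,1]\quad\text{affinely onto}\quad[0,\tfrac14],\ [\tfrac14,\tfrac12],\ [\tfrac12,1].$$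
Its slopes are $\frac12,1,2$.

### The circle, and carpets

Take first $F(z)=z^2$. Its Julia set is the unit circle; the segment $[\frac12,2]$ joins the two Fatou domains and meets $J$ once, so $J$ is a cluster. It is not rigid. The map $h(e^{2\pi it})=e^{2\pi ig_0(t)}$ is bi-Lipschitz and extends by $re^{2\pi it}\mapsto re^{2\pi ig_0(t)}$, so it is quasisymmetric. On $[0,\frac12]$ it is $t\mapsto t/2$, hence $F^2\circ h=F$ on that arc. If $h$ were a Möbius map $M$, the identity theorem would give $F^2\circ M=F$ everywhere, and comparing degrees $4=2$. Two features will survive in our proof: $h$ is made of pieces of the form "inverse branch of $F^{n'}$ after $F^n$", and a degree count shows that it is not Möbius.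

At the other extreme, a Sierpiński carpet that is the Julia set of a PCF map is quasisymmetrically rigid (Bonk–Lyubich–Merenkov). Here is why a carpet is not a cluster. Its Fatou domains are countably many Jordan domains with pairwise disjoint closures. If a curve $\delta:[0,1]\to\overline{\mathbb C}$ joined two of them and met $J$ in a countable set, then $[0,1]$ would be the disjoint union of the closed sets $\delta^{-1}(\overline D)$, $D$ a Fatou domain, and $\delta^{-1}(x)$, where $x\in J\cap\delta([0,1])$ lies on no $\overline D$. These are countably many, at least two are non-empty, and Fact F3 below forbids this.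

The Basilica, Apollonian gasket Julia sets and finitely ramified fractal Julia sets are clusters and admit non-Möbius quasisymmetric self-maps. So the cases listed so far are consistent with a positive answer to the problem. To get a negative answer we want a Julia set that can be cut and reglued like the circle along one part, and is blocked like a carpet in another part.

## Textbook facts

We use freely that $J$ is compact, perfect, and completely invariant; that $f$ maps Fatou domains onto Fatou domains; and that for a domain $V$ each component of $f^{-1}(V)$ is mapped properly onto $V$ with a well-defined degree, the degrees adding up to $\deg f$. Compositions and inverses of quasisymmetric maps are quasisymmetric.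

* **F1.** For a PCF map every cycle is superattracting or repelling, and every Fatou component eventually maps onto a component of the immediate basin of a superattracting cycle (Milnor, *Dynamics in One Complex Variable*; Sullivan).
* **F2.** (Milnor, §9.) Let $p$ be a superattracting fixed point of local degree $d$. The modulus of its Böttcher coordinate extends to a continuous $G:\text{basin}\to[0,1)$ with $G\circ f=G^d$. Either the Böttcher coordinate extends to a conformal isomorphism of the immediate basin onto the disc, or the immediate basin contains a critical point $c\neq p$ with $0<G(c)<1$. The coordinate is unique up to a $(d-1)$-st root of unity.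
* **F3.** (Sierpiński; Engelking, *General Topology*, Thm 6.1.27.) A continuum is not a countable disjoint union of closed sets at least two of which are non-empty.
* **F4.** An orientation-preserving homeomorphism of $\overline{\mathbb C}$ that is locally $K$-quasiconformal ($K$-qc) off a finite set is $K$-qc. A $K$-qc homeomorphism of $\mathbb C$ is quasisymmetric for the Euclidean metric.
* **F5.** Riemann–Hurwitz; Carathéodory's extension theorem; Vitali's theorem.
* **F6.** (Cannon–Floyd–Parry, *Enseign. Math.* 42 (1996).) $\mathbb T$ is finitely generated, infinite and simple. Every partition into standard intervals arises from $\{[0,1]\}$ by successive halvings.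
* **F7.** (Malcev.) Finitely generated linear groups are residually finite.

A group is *residually finite* if each non-trivial element survives in some finite quotient; $\mathbb Z$ is an example. An infinite simple group is not: its only proper normal subgroup is trivial, so its only finite quotient is trivial. The algebraic part of F6, and F7, serve only for Theorem 2.

Write $\mathbb H^\pm$ for the upper and lower half planes and $\widehat{\mathbb R}=\mathbb R\cup\{\infty\}$.

## The critical orbits $\eta\mapsto1\mapsto0\mapsto\infty$ and $\xi\mapsto\xi$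

The shape of $f$ gives a fixed point $\infty$ of local degree 3, a simple pole at $0$ and a triple zero at $1$. Two critical points remain. We choose $a$ so that $\xi$ is one of them, $k$ so that $\xi$ is fixed, and the last free parameter $\xi$ so that the other one, $\eta$, is sent to $1$.

**Step 1: choosing $\xi$.** The purpose is to make $f$ PCF. For $\xi>1$ let $a,k$ be as in Theorem 1 and $\eta=-\frac{\xi}{2\xi+1}$. Then $k<0$ and $\eta\in(-\frac12,0)$. We have
$$\frac{f'}f=\frac3{z-1}+\frac1{z-a}-\frac1z=\frac{3z^2-2az-a}{z(z-1)(z-a)} .$$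
Since $3\xi^2=a(2\xi+1)$, $\xi$ is a root of the numerator; since $\xi\eta=-\frac{\xi^2}{2\xi+1}=-\frac a3$, $\eta$ is the other root. So
$$f'(z)=3k\,\frac{(z-1)^2(z-\xi)(z-\eta)}{z^2}. \tag{1}$$
From $\xi-a=-\frac{\xi(\xi-1)}{2\xi+1}$ (so $a>\xi$) we get
$$f(\xi)=k\frac{(\xi-1)^3(\xi-a)}{\xi}=-\frac{k(\xi-1)^4}{2\xi+1}=\xi .$$
From $\eta-1=-\frac{3\xi+1}{2\xi+1}$ and $\eta-a=-\frac{\xi(3\xi+1)}{2\xi+1}$ we get
$$f(\eta)=-k\frac{(3\xi+1)^4}{(2\xi+1)^3}=\frac{\xi(3\xi+1)^4}{(\xi-1)^4(2\xi+1)^2}=:e(\xi).$$
Now
$$e(24)=\frac{24\cdot73^4}{23^4\cdot49^2}=\frac{681557784}{671898241}>1,\qquad e(25)=\frac{25\cdot76^4}{24^4\cdot51^2}=\frac{834054400}{862949376}<1 .$$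
By continuity there is $\xi\in(24,25)$ with $e(\xi)=1$; fix it. Then $f(\eta)=1$.

The degree is $4$, and the critical points are $1$ (multiplicity 2), $\xi$, $\eta$ and $\infty$ (multiplicity 2), in total $6=2\cdot4-2$. Their orbits are
$$\eta\mapsto1\mapsto0\mapsto\infty\mapsto\infty,\qquad\xi\mapsto\xi .$$
So $f$ is PCF, and its Fatou set contains $\xi$ and $\infty$. The critical values are $0,1,\xi,\infty$. Moreover $f^{-1}(\infty)=\{\infty,0\}$ with multiplicities $3,1$, and $f^{-1}(0)=\{1,a\}$ with multiplicities $3,1$.

**Step 2: the real graph.** The purpose is to locate a repelling fixed point $\beta$ and its preimages. By (1) and $k<0$: $f$ decreases on $(-\infty,\eta)$ from $+\infty$ to $1$; increases on $(\eta,0)$ from $1$ to $+\infty$; increases on $(0,\xi)$ from $-\infty$ to $\xi$, with $f(1)=0$; and decreases on $(\xi,\infty)$ from $\xi$ to $-\infty$.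

We have $f(1)=0<1$, and $f(x)>x$ just to the left of $\xi$ because $f(\xi)=\xi$, $f'(\xi)=0$. So there is a fixed point $\beta\in(1,\xi)$. Any fixed point in $(1,\xi)$ is not critical, so by F1 it is repelling, and $f'>1$ there since $f'>0$ on $(1,\xi)$. Thus $f(x)-x$ crosses $0$ upwards at each of its zeros in $(1,\xi)$, so there is only one zero, $\beta$, and $f(x)>x$ on $(\beta,\xi)$. Orbits in $(\beta,\xi)$ increase to a fixed point, which must be $\xi$: $f^n\to\xi$ on $(\beta,\xi]$.

Let $x_{1/2}$ be the point of $(\xi,\infty)$ with $f(x_{1/2})=\beta$. Since $\beta>1$,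
$$f^{-1}(\beta)=\{\beta,x_{1/2},y_1,y_2\},\qquad y_1<\eta<y_2<0. \tag{2}$$

Let $U\ni\infty$ and $Y\ni\xi$ be the immediate basins. The only periodic critical points are $\infty$ and $\xi$, so by F1 every Fatou component eventually maps to $U$ or $Y$.

## Böttcher coordinates on $U$ and $Y$

The purpose is to have polar coordinates $(p,\theta)$ on $U$ in which $f$ is $(p,\theta)\mapsto(3p,3\theta)$, and $(p,\tau)$ on $Y$ in which $f$ is $(p,\tau)\mapsto(2p,2\tau)$.

**The coordinate on $U$.** The critical points in the basin of $\infty$ other than $\infty$ are $1$ and $\eta$. They land on $\infty$, so $G=0$ there, and F2 gives a conformal isomorphism $B:U\to\overline{\mathbb C}\setminus\overline{\mathbb D}$ with $B\circ f=B^3$. Hence $U$ is simply connected, $f^{-1}(\infty)\cap U=\{\infty\}$, so $0\notin U$; and $1\notin U$ as $f(1)=0$.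

Near $\infty$, $B(z)\sim cz$ and $f(z)\sim kz^3$, so $ck=c^3$, $c^2=k$. Choose $c=i\sqrt{|k|}$. The function $-\overline{B(\bar z)}$ satisfies the same equation and is $\sim-\bar cz=cz$, so by uniqueness it equals $B$. Write $B=e^{p+2\pi i\theta}$ with $p>0$. Then:

* Conjugation acts by $\theta\mapsto\frac12-\theta$, and $U\cap\widehat{\mathbb R}$ is an open arc containing $\infty$: large positive reals have $\theta=\frac14$, large negative ones $\theta=\frac34$.
* $U\cap\mathbb H^+=\{\theta\in(\frac14,\frac34)\}$ and $U\cap\mathbb H^-=\{\theta\in(-\frac14,\frac14)\}$.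

Let $R_\theta$ be the ray of angle $\theta$, i.e. $\{(p,\theta):p>0\}$.

**The coordinate on $Y$.** The point $\xi$ is the only critical point in its basin, so F2 gives a conformal isomorphism $B_Y:Y\to\mathbb D$ with $B_Y\circ f=B_Y^2$. It is unique, so it commutes with conjugation, and $B_Y(z)\sim\frac{f''(\xi)}2(z-\xi)$, where $f''(\xi)<0$ because $\xi$ is a simple critical point and a local maximum on $\mathbb R$. Write $B_Y=e^{-p+2\pi i\tau}$ and let $\rho_\tau$ be the ray of angle $\tau$. The negative derivative at $\xi$ gives $Y\cap\mathbb H^-=\{\tau\in(0,\frac12)\}$ and $Y\cap\mathbb H^+=\{\tau\in(\frac12,1)\}$.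

The set $Y\cap\mathbb R=B_Y^{-1}((-1,1))$ is an interval. It contains $(\beta,\xi]$ by Step 2, and does not contain $\beta$, which is repelling and so in $J$. Hence $\rho_0=(\beta,\xi)$. As $f$ maps $\rho_{1/2}\subset(\xi,\infty)$ bijectively onto $\rho_0$, $\rho_{1/2}=(\xi,x_{1/2})$ and $Y\cap\mathbb R=(\beta,x_{1/2})$.

## The inverse branch that fixes $\beta$

The purpose of this section is one inverse branch $\varphi$ of $f$ with global control. Its iterates contract everything to $\beta$, which makes rays land.

Let $r:(0,\xi)\to(1,\xi)$ be the inverse of $f|_{(1,\xi)}$. As $f'>0$ on $(1,\xi)$, $r$ extends holomorphically to a union of small discs centered on $(0,\xi)$. (The critical value $1$ lies in $(0,\xi)$, but this branch takes the value $r(1)\in(1,\xi)$ there, not $\eta$.) Since $\mathbb H^\pm$ are simply connected and contain no critical values, $r$ continues over them, and we get a holomorphic $\varphi$ on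
$$S=\mathbb C\setminus\big((-\infty,0]\cup[\xi,\infty)\big),\qquad f\circ\varphi=\mathrm{id},\quad\varphi|_{(0,\xi)}=r,\quad\varphi(\bar z)=\overline{\varphi(z)} .$$

**Lemma 1.** $\varphi(\mathbb H^\pm)\subset\mathbb H^\pm$, $\varphi(S)\subset S$, and
$$\varphi^n\to\beta\quad\text{locally uniformly on }S. \tag{3}$$

*Proof.* Since $f(\widehat{\mathbb R})\subset\widehat{\mathbb R}$, $\varphi$ takes no values in $\widehat{\mathbb R}$ on $\mathbb H^\pm$; since $r'>0$, it maps $\mathbb H^+$ to $\mathbb H^+$ and $\mathbb H^-$ to $\mathbb H^-$. So $\varphi(S)\subset S$, and $\varphi(\beta)=\beta$, $\varphi'(\beta)=1/f'(\beta)\in(0,1)$. Thus $\varphi^n\to\beta$ uniformly near $\beta$. Let $R:S\to\mathbb D$ be a Riemann map. The maps $R\circ\varphi^n\circ R^{-1}$ are bounded by $1$ and converge near $R(\beta)$ to $R(\beta)$; by Vitali they converge to $R(\beta)$ locally uniformly on $\mathbb D$. $\square$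

**Lemma 2.** $\varphi|_{\mathbb H^+}$ extends continuously to $\mathbb H^+\cup(-\infty,0)\cup(\xi,\infty)$, and the extension $\varphi_+$ has values in $\mathbb H^+$ on $(-\infty,0)\cup(\xi,\infty)$.

*Proof.* There are no critical values near a point $y$ of these intervals, so on a half disc at $y$ the map $\varphi$ coincides with one of the four inverse branches of $f$ on the full disc. This gives the extension. Its values are finite, as $f(\infty)=\infty$, and lie in $\overline{\mathbb H^+}$.

On each interval, the set where $\varphi_+$ is real is closed. It is also open: a local inverse branch of $f$ taking a real value at a real non-critical value is real on the real line nearby. So it is enough to find a non-real value near $0$ on the left interval and near $\xi$ on the right one.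

Near $z=1$ write $f=l^3$, $l(z)=(z-1)q(z)$, $q^3=k(z-a)/z$, $q(1)>0$ (possible as $k(1-a)>0$); $l$ is conformal and real on $\mathbb R$. On a slit disc $\{|w|<\epsilon\}\setminus(-\epsilon,0]\subset S$, $l^{-1}(w^{1/3})$ with the principal root is an inverse branch of $f$. For small $w>0$ its value is real and $>1$, hence equal to $r(w)$. So $\varphi(w)=l^{-1}(w^{1/3})$ on the slit disc. As $w\to y<0$ from $\mathbb H^+$, $w^{1/3}\to|y|^{1/3}e^{i\pi/3}\notin\mathbb R$. Since $l$ is real on $\mathbb R$, $\varphi_+(y)\notin\mathbb R$.

Near $z=\xi$ write $f=\xi-l^2$ with $l$ conformal, real on $\mathbb R$, $l>0$ to the left of $\xi$. In the same way $l(\varphi(w))=\sqrt{\xi-w}$ (principal root) on a disc at $\xi$ slit along $[\xi,\xi+\epsilon)$. As $w\to y>\xi$ from $\mathbb H^+$, this tends to the non-real number $-i\sqrt{y-\xi}$, so $\varphi_+(y)\notin\mathbb R$. $\square$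

**Lemma 3.** $\varphi(z)\to\infty$ as $z\to\infty$ in $\mathbb H^\pm$.

*Proof.* By symmetry we treat $\mathbb H^+$. Let $R'$ be large, with $f$ injective on $\{|z|<1/R'\}$ ($0$ is a simple pole). As $f^{-1}(\infty)=\{0,\infty\}$, $f$ is bounded on $\{1/R'\le|z|\le R'\}$, so there is $R>\xi$ with
$$f^{-1}\{|z|>R\}\subset\{|z|<1/R'\}\cup\{|z|>R'\}.$$
For large $y>0$ the only preimage of $y$ in $\{|z|<1/R'\}$ is the real one in $(\eta,0)$. Since $\varphi_+(y)\notin\mathbb R$ by Lemma 2, $|\varphi_+(y)|>R'$. The set $\{|z|>R\}\cap(\mathbb H^+\cup(\xi,\infty))$ is connected, so its image lies entirely in $\{|z|>R'\}$. $\square$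

**Lemma 4.** In the coordinates above:

* on $U\cap\mathbb H^+$, $\varphi(p,\theta)=(\frac p3,\frac{\theta+1}3)$ for $\theta\in(\frac14,\frac34)$;
* on $U\cap\mathbb H^-$, $\varphi(p,\theta)=(\frac p3,\frac\theta3)$ for $\theta\in(-\frac14,\frac14)$;
* on $Y\cap S=Y\setminus[\xi,x_{1/2})$, $B_Y\circ\varphi=\sqrt{B_Y}$ (principal root).

*Proof.* For $z\in\mathbb H^+$ near $\infty$, $\varphi(z)$ is near $\infty$ by Lemma 3, so it lies in $U\cap\mathbb H^+$. Of the angles $\frac{\theta+j}3$ with $\theta\in(\frac14,\frac34)$, $j=0,2$ give $(\frac1{12},\frac14)$ and $(\frac34,\frac{11}{12})$, which belong to $\mathbb H^-$; only $j=1$, giving $(\frac5{12},\frac7{12})$, belongs to $\mathbb H^+$. So two holomorphic right inverses of $f$ agree near $\infty$, hence on the connected set $U\cap\mathbb H^+$. The second formula follows by conjugation: $\frac12-\frac{(\frac12-\theta)+1}3=\frac\theta3$. For the third, $B_Y>0$ on $(\beta,\xi)$ and $r$ maps $(\beta,\xi)$ onto itself, so $B_Y\circ\varphi=\sqrt{B_Y}$, that is, $\varphi=B_Y^{-1}\circ\sqrt{B_Y}$, on $(\beta,\xi)$. Both sides are holomorphic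 on the connected set $Y\cap S$. $\square$

## The Jordan curve $C$ through $\beta$ and $\infty$

The purpose is a curve that meets $J$ in one point and separates the two kinds of behavior.

By Lemma 4, $\varphi$ maps $R_{1/2}\subset\mathbb H^+$ onto itself and $R_0\subset\mathbb H^-$ onto itself, with $p\mapsto p/3$. The segment $\{s/3\le p\le s\}$ of either ray is compact in $S$, so by (3) its images under $\varphi^n$ converge to $\beta$: both rays land at $\beta$. Let
$$C=R_0\cup R_{1/2}\cup\{\beta,\infty\}.$$
It is a conjugation-symmetric Jordan curve with $f(C)=C$, $C\setminus\{\beta\}\subset U$ and $C\cap\widehat{\mathbb R}=\{\beta,\infty\}$.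

The crosscut $R_{1/2}$ cuts $\mathbb H^+$ into two components, one bordering $(-\infty,\beta)$ and one bordering $(\beta,\infty)$; $R_0$ does the same in $\mathbb H^-$. Gluing along the real intervals, $\overline{\mathbb C}\setminus C$ is the union of two connected sets, and by the Jordan curve theorem they are its components:
$$D_L\supset(-\infty,\beta),\qquad D_R\supset(\beta,\infty).$$
So $D_R\cap\mathbb H^-$ is one of the two components of $\mathbb H^-\setminus R_0$, and $D_R\cap\mathbb H^+$ one of those of $\mathbb H^+\setminus R_{1/2}$. Since large positive reals have $\theta=\frac14$,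
$$U\cap D_R=\{\theta\in(0,\tfrac12)\},\qquad U\cap D_L=\{\theta\in(\tfrac12,1)\}.$$
Also $Y\subset D_R$, as $Y\cap C=\emptyset$ and $\xi\in D_R$. We have $0,1,\eta\in D_L$ and $\xi,a\in D_R$.

Each component of $f^{-1}(U)$ contains a pole. So $f^{-1}(U)=U\sqcup W'$ with $0\in W'$, where $W'$ is a Fatou domain different from $U$. As $W'\cap C=\emptyset$, $W'\subset D_L$.

Now $\beta\in\overline U\cap\overline Y$. So closures of Fatou domains are not disjoint, and the carpet argument for non-clusters stops here: it needs disjoint closed sets. We repair it by covering whole families of Fatou domains with larger compact sets that are disjoint.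

## An annulus around the pole: $J$ is not a cluster

We show that $U$ and $W'$ cannot be joined by a curve meeting $J$ countably often.

**Lemma 5.** $[0,1]\cap\overline U=\emptyset$.

*Proof.* The points $0$ and $1$ lie in Fatou components other than $U$, so not in $\overline U$. Let $x\in(0,1)$. If $x\in U$, the arc $U\cap\widehat{\mathbb R}\ni\infty$ would contain $0$ or $1$, which is false. Suppose $x\in\partial U$. Take $z_n\in U\setminus\mathbb R$ with $z_n\to x$, by symmetry $z_n\in\mathbb H^+$. As $f'(x)>0$, $w_n=f(z_n)\in U\cap\mathbb H^+$ for large $n$, and $w_n\to y=f(x)<0$. So $\theta(z_n)\in(\frac14,\frac34)$ and $3\theta(z_n)\in(\frac14,\frac34)$ mod $1$. Since $3\theta(z_n)\in(\frac34,\frac94)$, this means $3\theta(z_n)\in(\frac54,\frac74)$, i.e. $\theta(z_n)\in(\frac5{12},\frac7{12})$. By Lemma 4, $z_n=\varphi(w_n)$, and by Lemma 2 $z_n\to\varphi_+(y)\in\mathbb H^+$. This contradicts $z_n\to x\in\mathbb R$. $\square$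

Let $V$ be the component of $\overline{\mathbb C}\setminus\overline U$ containing $[0,1]$. It is simply connected because $\overline U$ is connected. Its boundary lies in $\overline U$ and misses the open set $U$, which is disjoint from $V$; so $\partial V\subset\partial U$. As $C\subset\overline U$, $V\subset D_L$; thus $V\cap Y=\emptyset$ and $\xi\notin V$.

**Lemma 6.** Let $A$ be the component of $f^{-1}(V)$ containing $1$. Then $A\subset V$, $f:A\to V$ is proper, and $W^*:=V\setminus A$ is compact and contains $W'$.

*Proof.* **Step 1: the components of $f^{-1}(V)$.** Each contains $1$ or $a$, the preimages of $0\in V$. Since $f(\overline U)=\overline U$, $f^{-1}(V)$ is disjoint from $\overline U\supset C$, and $C$ separates $1$ from $a$. So $f^{-1}(V)=A\sqcup A_a$ with degrees $3$ and $1$. $A$ is connected, misses $\overline U$, and contains $1\in V$; so $A\subset V$. Properness holds for any component of a preimage.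

**Step 2: an annulus in $A$.** The purpose is to find a compact set separating $W'$ from $\overline U$. Let $\Delta\subset V$ be a closed disc with analytic boundary and $0,1\in\operatorname{int}\Delta$ (the image of a round disc under a Riemann map of $V$), and $N=\overline{\mathbb C}\setminus\Delta$. The critical values $0,1$ are in $\operatorname{int}\Delta$ and $\xi,\infty$ in $N$. So $f^{-1}(\partial\Delta)$ consists of disjoint analytic Jordan curves, each with $f^{-1}(\operatorname{int}\Delta)$ on exactly one side.

As in Step 1, $f^{-1}(\operatorname{int}\Delta)$ has exactly two components, containing $1$ and $a$, of degrees $3$ and $1$. The second contains no critical point and is a disc. So the first contains both critical points lying over $0,1$: the point $1$ (multiplicity 2) and $\eta$. By Riemann–Hurwitz its Euler characteristic is $3\cdot1-3=0$. Hence $f^{-1}(\Delta)=\Delta_A\sqcup\Delta_a$, where $\Delta_A\subset A$ is a closed annulus bounded by two disjoint Jordan curves and $\Delta_a$ is a closed disc.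

Let $O,O'$ be the two discs of $\overline{\mathbb C}\setminus\Delta_A$, named so that $\Delta_a\subset O'$. The components of $f^{-1}(N)$ are $O$ and $O'\setminus\Delta_a$. Each contains a pole, hence exactly one of $0,\infty$. If $0\in O'\setminus\Delta_a$, then, $0$ being a simple pole, $O'\setminus\Delta_a\to N$ would have degree $1$. That is impossible, because $N$ is simply connected and $O'\setminus\Delta_a$ is not. So
$$0\in O,\qquad\infty\in O'\setminus\Delta_a .$$
Since $f(\overline U)=\overline U\subset N$ and $\overline U\ni\infty$ is connected, $\overline U\subset O'\setminus\Delta_a$. Likewise $f(W')=U\subset N$ and $0\in W'$ give $W'\subset O$. The connected set $O\cup\Delta_A$ misses $\overline U$ and contains $1$, so $O\cup\Delta_A\subset V$.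

**Step 3: $V\cap O'\subset A$.** This shows that all of $V\setminus A$ is inside the inner disc. Otherwise join a point of $(V\cap O')\setminus A$ to $1\in\Delta_A$ by a path in $V$. Up to its first entry into $\Delta_A$ the path stays in $O'$. Let $x$ be its position at the infimum of the times when it is in $A$. As $A$ is open and the path starts outside $A$, $x\notin A$. So this time precedes the first entry into $\Delta_A\subset A$, and $x\in V\cap O'\cap\partial A$.

Then $f(x)\in\overline V$. If $f(x)\in V$, then $x$ would lie in a component of $f^{-1}(V)$, which, being open and containing a point of $\partial A$, meets $A$ and equals $A$; impossible. So $f(x)\in\partial V\subset\partial U$. As $f$ is open, there are $x_n\to x$ with $f(x_n)\in U$. For large $n$, $x_n\in O'\cap f^{-1}(U)=O'\cap(U\sqcup W')=U$, since $W'\subset O$ and $U\subset O'$. Hence $x\in\overline U\cap V=\emptyset$, a contradiction.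

**Step 4: conclusion.** We have $V=(V\cap O')\cup\Delta_A\cup O$, and the first two sets lie in $A$. So $W^*=O\setminus A=\overline O\setminus A$ (note $\partial O\subset\Delta_A\subset A$), which is compact. As $f(W')=U$ is disjoint from $V$, $W'\cap A=\emptyset$, so $W'\subset O\setminus A=W^*$. $\square$

**Proposition 1.** $J$ is not a cluster.

*Proof.* Put $H_0=W^*$ and $H_{k+1}=(f|_A)^{-1}(H_k)$ for $k\ge0$. These sets are compact since $f:A\to V$ is proper. They are pairwise disjoint: for $j<k$, applying $f^j$ to a point of $H_j\cap H_k$ would give a point of $H_0\cap H_{k-j}\subset W^*\cap A=\emptyset$.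

Let $\Lambda=V\setminus\bigcup_kH_k$. If $x\in\Lambda$, then $x\notin W^*$, so $x\in A$ and $f(x)\in V$; and $f(x)\notin H_k$, as otherwise $x\in H_{k+1}$. So $f(x)\in\Lambda$, and the whole orbit of $x$ lies in $V$, which is disjoint from $U\cup Y$. Fatou points eventually land in $U\cup Y$, so $\Lambda\subset J$.

Let $\delta:[0,1]\to\overline{\mathbb C}$ be a curve from $U$ to $W'$ meeting $J$ in a countable set. Then $[0,1]$ is the disjoint union of the closed sets
$$\delta^{-1}(\overline{\mathbb C}\setminus V),\qquad\delta^{-1}(H_k)\ (k\ge0),\qquad\delta^{-1}(\lambda)\ \ (\lambda\in\Lambda\cap\delta([0,1])).$$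
There are countably many of them. The first is non-empty because $\delta(0)\in U$, and $\delta^{-1}(H_0)$ is non-empty because $\delta(1)\in W'\subset W^*$. This contradicts F3. $\square$

The set that blocks the curve sits in $D_L$. From here on we work on the other side of $C$ and carry copies of $D_L$ along as rigid pieces.

## Cutting $D_R$ once

The purpose is to split $D_R$ into two "tiles" $T_0,T_1$ that are copies of almost all of $D_R$, and one "limb" $D_{1/2}$ that is a copy of $D_L$.

**Step 1: preimages of $D_R$ and $D_L$ in $D_R$.** Since $f(C)=C$, components of $f^{-1}(D_R)$ and $f^{-1}(D_L)$ miss $C$. Let $E$ be the component of $f^{-1}(D_R)$ containing $\xi$. The set $f^{-1}(\xi)$ consists of $\xi$ (double) and two negative points, which lie in $D_L$. Every component of $f^{-1}(D_R)$ contains a point of $f^{-1}(\xi)$. So $f^{-1}(D_R)\cap D_R=E$, and $f:E\to D_R$ is proper of degree $2$ with $\xi$ as only critical point. Similarly, components of $f^{-1}(D_L)$ contain $1\in D_L$ or the simple zero $a\in D_R$. So $D_{1/2}:=f^{-1}(D_L)\cap D_R$ is connected and $f:D_{1/2}\to D_L$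 is conformal.

If $z\in D_R$ and $f(z)\in C$, then either $f(z)=\beta$ and $z=x_{1/2}$ by (2), or $f(z)\in R_0\cup R_{1/2}\subset U$ (the value $\infty$ is excluded since $0,\infty\notin D_R$). In the second case $z\in f^{-1}(U)\cap D_R=U\cap D_R$, with $\theta\in(0,\frac12)$ and $3\theta\in\{0,\frac12\}$ mod $1$, so $\theta\in\{\frac16,\frac13\}$. Hence
$$D_R=E\sqcup D_{1/2}\sqcup\big(R_{1/6}\cup R_{1/3}\cup\{x_{1/2}\}\big). \tag{4}$$

**Step 2: $R_{1/6}$ and $R_{1/3}$ land at $x_{1/2}$.** This gives the boundary of the limb. The cluster set of $R_{1/6}$ as $p\to0$ is connected and, since $f(R_{1/6})=R_{1/2}$ lands at $\beta$, it is contained in $f^{-1}(\beta)\cap\overline{D_R}=\{\beta,x_{1/2}\}$. So the ray lands. If it landed at $\beta$, points of $R_{1/2}$ near $\beta$ would have preimages near $\beta$ both on $R_{1/6}$ and on $R_{1/2}$, contradicting injectivity of $f$ near $\beta$. For $R_{1/3}$ use conjugation ($\frac12-\frac16=\frac13$).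

**Step 3: $D_{1/2}$ is a Jordan domain.** This will let us extend inverse branches to its boundary. Let $C_{1/2}=R_{1/6}\cup R_{1/3}\cup\{x_{1/2},\infty\}$, a Jordan curve in $D_R\cup\{\infty\}$. The connected set $D_L\cup(C\setminus\{\infty\})$ misses it. Let $D$ be the component of $\overline{\mathbb C}\setminus C_{1/2}$ not containing that set. Then $D\subset D_R\setminus C_{1/2}=E\sqcup D_{1/2}$, and since $E,D_{1/2}$ are open, connected and miss $C_{1/2}$, $D$ is one of them. Its closure misses $\beta$. But $(\beta,\xi)\subset D_R$ is mapped to itself, so $(\beta,\xi)\subset E$ and $\beta\in\overline E$. So $D=D_{1/2}$: it is a Jordan domain bounded by $C_{1/2}$, and by Carathéodory $f:\overline{D_{1/2}}\to\overline{D_L}$ is a homeomorphism. A point of $U\cap D_R$ is in $D_{1/2}$ exactly if $3\theta\in(\frac12,1)$ mod $1$, so $U\cap D_{1/2}=\{\theta\in(\frac16,\frac13)\}$.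

**Step 4: slitting $D_R$ to undo the branching at $\xi$.** Let
$$T=D_R\setminus(\beta,\xi]=(D_R\cap\mathbb H^+)\cup(D_R\cap\mathbb H^-)\cup(\xi,\infty).$$
It is connected; it is simply connected, because its complement $\overline{D_L}\cup[\beta,\xi]$ is connected; and it contains no critical value. From the real graph, $E\cap\mathbb R=(\beta,x_{1/2})$. This interval is mapped into $(\beta,\xi]$, and each $y\in(\beta,\xi)$ already has its two preimages in $E$ on it, while $\xi$ has only the double preimage $\xi$. So $E\cap\mathbb R=E\cap f^{-1}((\beta,\xi])$, i.e. $E\setminus\mathbb R=E\cap f^{-1}(T)$. The map $E\setminus\mathbb R\to T$ is proper of degree 2 without critical points onto a simply connected domain. So $E\setminus\mathbb R$ has exactly two components, each mapped conformally onto $T$. By symmetry they are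
$$T_0=E\cap\mathbb H^-,\qquad T_1=E\cap\mathbb H^+ .$$
Let $\psi_\varepsilon=(f|_{T_\varepsilon})^{-1}:T\to T_\varepsilon$ for $\varepsilon\in\{0,1\}$, and $\chi_{1/2}=(f|_{\overline{D_{1/2}}})^{-1}:\overline{D_L}\to\overline{D_{1/2}}$. From (4) and $\rho_0=(\beta,\xi)$, $\rho_{1/2}=(\xi,x_{1/2})$ we get disjoint decompositions
$$\overline{\mathbb C}=D_L\sqcup T\sqcup C\sqcup\rho_0\sqcup\{\xi\},\qquad T=T_0\sqcup T_1\sqcup D_{1/2}\sqcup(C_{1/2}\setminus\{\infty\})\sqcup\rho_{1/2}. \tag{5}$$

**Lemma 7.** In coordinates:

* on $T\cap U=\{\theta\in(0,\frac12)\}$, $\psi_\varepsilon(p,\theta)=(\frac p3,\frac{\theta+\varepsilon}3)$;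
* on $T\cap Y=\{\tau\in(0,1)\}$, $\psi_\varepsilon(p,\tau)=(\frac p2,\frac{\tau+\varepsilon}2)$;
* on $D_L\cap U=\{\theta\in(\frac12,1)\}$, $\chi_{1/2}(p,\theta)=(\frac p3,\frac\theta3)$.

In particular $\psi_\varepsilon(w)\to\infty$ as $w\to\infty$ in $T$.

*Proof.* The points on the right lie in $U$ (resp. $Y$) and in $D_R$, and $f$ maps them to the given point. For $\psi_\varepsilon$ they lie in $f^{-1}(D_R)\cap D_R=E$; the angles are in $(0,\frac16)$ (in $\mathbb H^-$) or $(\frac13,\frac12)$ (in $\mathbb H^+$) for $U$, and in $(0,\frac12)$ (in $\mathbb H^-$) or $(\frac12,1)$ (in $\mathbb H^+$) for $Y$. So they lie in $T_\varepsilon$. For $\chi_{1/2}$ they lie in $D_{1/2}$. Now use injectivity of $f$ on $T_\varepsilon$ and $D_{1/2}$. Points of $T$ near $\infty$ are in $U$ with large $p$, which gives the last claim. $\square$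

## Tiles and limbs of every level

We iterate the cut. The tiles will be indexed by standard intervals, the limbs by dyadic points of the circle.

**Definition (tiles).** For a standard interval $I$ of level $n$ with left endpoint $0.\varepsilon_1\dots\varepsilon_n$ (binary) put $\psi_I=\psi_{\varepsilon_1}\circ\dots\circ\psi_{\varepsilon_n}$ and $T_I=\psi_I(T)$; for $I=[0,1]$, $\psi_I=\mathrm{id}$ and $T_I=T$. The inverse of $\psi_I$ is $f^n:T_I\to T$.

Write $I0,I1$ for the left and right halves of $I$. Then $\psi_{I\varepsilon}=\psi_I\circ\psi_\varepsilon$ and $T_{I\varepsilon}=\psi_I(T_\varepsilon)\subset T_I$, so $T_I\subset T_{\hat I}$ whenever $I\subset\hat I$. Different tiles of equal level are disjoint: if $\hat I$ is the smallest standard interval containing both $I$ and $I'$, the tiles lie one in $\psi_{\hat I}(T_0)$ and the other in $\psi_{\hat I}(T_1)$, and these are disjoint as $\psi_{\hat I}$ is injective.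

**Definition (limbs).** Every dyadic $m\in(0,1)$ is the midpoint of exactly one standard interval $I$. Put
$$\chi_m=\psi_I\circ\chi_{1/2},\quad D_m=\psi_I(D_{1/2}),\quad x_m=\psi_I(x_{1/2})\in T_I,\quad C_m=\psi_I(C_{1/2}\setminus\{\infty\})\cup\{\infty\},$$
and $n(m)=n(I)+1$. Also $D_0=D_L$, $\chi_0=\mathrm{id}$, $x_0=\beta$, $C_0=C$, $n(0)=0$.

For instance $m=\frac14$ is the midpoint of $I=[0,\frac12]$, so $D_{1/4}=\psi_0(D_{1/2})$, $n(\frac14)=2$, and $C_{1/4}$ contains the rays of angles $\frac1{18}$ and $\frac19$.

**Lemma 8.** (i) If $\hat I$ is a standard interval and $m\in\operatorname{int}\hat I$, then $x_m\in T_{\hat I}$. (ii) The points $x_t$, $t\in\mathbb R/\mathbb Z$ dyadic, are distinct.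

*Proof.* (i) Let $m$ be the midpoint of $I$. Standard intervals sharing interior points are nested; $\hat I\subsetneq I$ would put $\hat I$ in one half of $I$, where $m$ is not interior. So $I\subset\hat I$ and $x_m\in T_I\subset T_{\hat I}$.

(ii) $x_0=\beta\notin T$, while $x_m\in T$ for $m\ne0$. Let $m\ne m'$ be the midpoints of $I\ne I'$, $n(I)\le n(I')$. If $I'\not\subset I$, then $I'\subset\hat I$ with $\hat I\ne I$ of level $n(I)$, so $x_{m'}\in T_{\hat I}$, which is disjoint from $T_I\ni x_m$. If $I'\subsetneq I$, then $x_{m'}\in T_{I'}\subset\psi_I(T_0\cup T_1)$, while $x_m\in\psi_I(C_{1/2}\setminus\{\infty\})$; these sets are disjoint by (5). $\square$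

**Lemma 9.** For every dyadic $t$: $D_t$ is a Jordan domain bounded by $C_t$; $\chi_t:\overline{D_0}\to\overline{D_t}$ (with $\infty\mapsto\infty$) is a homeomorphism with inverse $f^{n(t)}$, and $\chi_t(\beta)=x_t$; $C_t\setminus\{x_t\}\subset U$, so $C_t\cap J=\{x_t\}$; the $Y$-ray $\rho_t$ and the two $U$-rays in $C_t$ land at $x_t$; $D_t\cap Y=\emptyset$; and $\overline{x_t}=x_{1-t}$.

*Proof.* For $t=0$ all this is known. Let $t=m$ be the midpoint of $I$. Since $\overline{D_{1/2}}\setminus\{\infty\}\subset T$, Lemma 7 shows that $\psi_I$ extends continuously and injectively to $\overline{D_{1/2}}$ with $\infty\mapsto\infty$. So $C_m$ is a Jordan curve, $D_m\cup C_m$ is compact, and $D_m$ is open, connected and relatively closed in $\overline{\mathbb C}\setminus C_m$: it is a component of that complement. The statement on $\chi_m$ follows, with $f^{n(I)}$ undoing $\psi_I$ and one more $f$ undoing $\chi_{1/2}$. As $C_{1/2}\setminus\{x_{1/2},\infty\}\subset T\cap U$, Lemma 7 gives $C_m\setminus\{x_m\}\subset U$; and $x_m\in J$ because $f^{n(m)}(x_m)=\beta\in J$.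

On $T\cap Y$, by Lemma 7, $\psi_I$ acts on angles by $\tau\mapsto0.\varepsilon_1\dots\varepsilon_n+2^{-n}\tau$. So $\psi_I(\rho_{1/2})=\rho_m$. As $\psi_I$ is continuous at $x_{1/2}\in T$, the three rays $\rho_{1/2},R_{1/6},R_{1/3}$ landing at $x_{1/2}$ become the three rays landing at $x_m$. Next, $f^{n(m)}(D_m)=D_L$ misses $Y$, and $f(Y)=Y$, so $D_m\cap Y=\emptyset$.

Finally, conjugation preserves $T$ and exchanges $T_0,T_1$, so
$$\overline{\psi_I(\bar w)}=\psi_{1-I}(w),\qquad1-I=\{1-s:s\in I\}, \tag{6}$$
because flipping all digits of $I$ gives $1-I$. Put $w=x_{1/2}\in\mathbb R$. $\square$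

**Lemma 10.** Let $\mathcal P$ be a partition of $[0,1]$ into standard intervals with endpoint set $P\subset\mathbb R/\mathbb Z$, and $X_P=\{x_t:t\in P\}$. Then
$$\overline{\mathbb C}=\bigsqcup_{I\in\mathcal P}T_I\ \sqcup\ \bigsqcup_{t\in P}D_t\ \sqcup\ \Big(\bigcup_{t\in P}(C_t\cup\rho_t)\cup\{\xi\}\Big), \tag{7}$$
and the last set lies in $U\cup Y\cup X_P$. Moreover $T_I\cap U=\{\theta\in L_I\}$ and $D_t\cap U=\{\theta\in L_t\}$ with open arcs $L_I,L_t$ of lengths $\frac12 3^{-n(I)}$ and $\frac12 3^{-n(t)}$, and $T_I\cap Y=\{\tau\in\operatorname{int}I\}$. The closures of the arcs $L_I$ $(I\in\mathcal P)$ and $L_t$ $(t\in P)$ tile $\mathbb R/\mathbb Z$ in the cyclic order of the $I$'s and $t$'s, and the endpoints of $L_t$ are the angles of the two $U$-rays in $C_t$.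

*Proof.* For $\mathcal P=\{[0,1]\}$, $P=\{0\}$, (7) is the first formula in (5). If (7) holds for $\mathcal P$ and $I\in\mathcal P$ is halved at its midpoint $m$, apply the injective map $\psi_I$ to the second formula in (5):
$$T_I=T_{I0}\sqcup T_{I1}\sqcup D_m\sqcup(C_m\setminus\{\infty\})\sqcup\rho_m .$$
Insert this, noting $\infty\in C_0$ and $0\in P$ always. By F6 all partitions are reached. The last set lies in $U\cup Y\cup X_P$ by Lemma 9.

If $z=\psi_I(w)\in T_I\cap U$, then $w=f^{n(I)}(z)\in U$; with Lemma 7, $T_I\cap U=\psi_I(T\cap U)$. In the same way $T_I\cap Y=\psi_I(T\cap Y)$ and $D_t\cap U=\chi_t(D_L\cap U)$. Each $\psi_\varepsilon$ and $\chi_{1/2}$ divides angles in $U$ by $3$, which gives the lengths; for $Y$ use $\tau\mapsto0.\varepsilon_1\dots\varepsilon_n+2^{-n}\tau$.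

The tiling is true for $\{[0,1]\}$: $L_{[0,1]}=(0,\frac12)$, $L_0=(\frac12,1)$, and the endpoints of $L_0$ are the angles of $C_0=C$. Halving $I$ replaces $\overline{L_I}$ by $\overline{L_{I0}},\overline{L_m},\overline{L_{I1}}$ in this order, because $[0,\frac12]=[0,\frac16]\cup[\frac16,\frac13]\cup[\frac13,\frac12]$ and $\psi_I$ acts on angles by an increasing affine map; the endpoints of $L_m$ are the images of $\frac16,\frac13$. $\square$

For $P=\{0,\frac12,\frac34\}$ (the domain of $g_0$) the arcs are, in order, $L_{[0,1/2]}=(0,\frac16)$, $L_{1/2}=(\frac16,\frac13)$, $L_{[1/2,3/4]}=(\frac13,\frac7{18})$, $L_{3/4}=(\frac7{18},\frac49)$, $L_{[3/4,1]}=(\frac49,\frac12)$, $L_0=(\frac12,1)$.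

## Three ways to approach a point $x_t$

The homeomorphisms we build will be glued at the points $x_t$. There we need continuity along tiles, along limbs and along rays. Limbs are covered by Lemma 9; here are tiles and rays.

**Lemma 11.** As $w\to\beta$ in $T\cap\mathbb H^-$ (resp. $T\cap\mathbb H^+$), $\psi_I(w)\to x_t$ with $t$ the left (resp. right) endpoint of $I$ (mod 1).

*Proof.* **Step 1: $\psi_0=\varphi$ on $T\cap\mathbb H^-$.** This makes $\beta$ attracting for $\psi_0$. The set $T\cap\mathbb H^-=D_R\cap\mathbb H^-$ is a component of $\mathbb H^-\setminus R_0$. $\varphi$ maps it into $\mathbb H^-\setminus R_0$, since $f(R_0)=R_0$. Points near $(\beta,\xi)$ are mapped near $(\beta,\xi)\subset D_R$, so $\varphi(T\cap\mathbb H^-)\subset D_R\cap\mathbb H^-$. As $f\circ\varphi=\mathrm{id}$, the image lies in $E\cap\mathbb H^-=T_0$. Injectivity of $f$ on $T_0$ gives $\psi_0=\varphi$ there. So $\psi_0(w)\to\beta$, staying inside $T\cap\mathbb H^-$, as $w\to\beta$ in $T\cap\mathbb H^-$.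

**Step 2: $\psi_1(w)\to x_{1/2}$ as $w\to\beta$ in $T\cap\mathbb H^-$.** Limit points lie in $f^{-1}(\beta)\cap\overline{D_R}=\{\beta,x_{1/2}\}$. The limit $\beta$ is impossible: near $\beta$ the only inverse branch with values near $\beta$ is $\varphi$, so we would have $\psi_1(w)=\varphi(w)\in\mathbb H^-$, but $T_1\subset\mathbb H^+$.

**Step 3: all $I$.** Let $w\to\beta$ in $T\cap\mathbb H^-$. If all digits of $I$ are $0$ (or $I=[0,1]$), Step 1 gives $\psi_I(w)\to\beta=x_0$. If the last digit $1$ is $\varepsilon_j$, the digits after it keep the point tending to $\beta$ in $T\cap\mathbb H^-$, then $\psi_1$ sends it to $x_{1/2}\in T$, and by continuity $\psi_I(w)\to\psi_{\varepsilon_1}\cdots\psi_{\varepsilon_{j-1}}(x_{1/2})=x_{0.\varepsilon_1\dots\varepsilon_{j-1}1}$: the left endpoint. For $w\to\beta$ in $T\cap\mathbb H^+$, (6) gives $\psi_I(w)=\overline{\psi_{1-I}(\bar w)}\to\overline{x_s}=x_{1-s}$ with $s$ the left endpoint of $1-I$, so that $1-s$ is the right endpoint of $I$. $\square$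

**Lemma 12.** Let $\mathcal P,P$ be as in Lemma 10, $t\in P$, $I\in\mathcal P$, $z_j\in T_I$, $z_j\to x_t$. Then $t$ is an endpoint of $I$. With $n=n(I)$, $w_j=f^n(z_j)\to\beta$ and $w_j\notin\mathbb R$ for large $j$; if $w_j\in\mathbb H^-$ (resp. $\mathbb H^+$) for infinitely many $j$, then $t$ is the left (resp. right) endpoint of $I$ mod 1.

*Proof.* If $n<n(t)$, then $t$ is not a multiple of $2^{-n}$; let $\hat I$ be the level-$n$ interval with $t\in\operatorname{int}\hat I$. By Lemma 8, $x_t\in T_{\hat I}$, which is open, so $T_I\cap T_{\hat I}\ne\emptyset$ and $I=\hat I$. Then $t\in\operatorname{int}I$, contradicting $t\in P$. So $n\ge n(t)$ and $w_j\to f^n(x_t)=\beta$. As $T\cap\mathbb R=(\xi,\infty)$ stays away from $\beta$, $w_j\notin\mathbb R$ eventually. Apply Lemma 11 to $z_j=\psi_I(w_j)$ and use that the points $x_s$ are distinct. $\square$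

**Lemma 13 (sectors).** Let $b$ be the angle of a $U$-ray in $C_t$ and $\kappa>0$. If $z_j\in U$, $p(z_j)\to0$ and $|\theta(z_j)-b|\le\kappa p(z_j)$, then $z_j\to x_t$. The same holds in $Y$ with $b=t$.

*Proof.* First $b=\frac12$. For small $s>0$ the compact set $Z=\{\frac s3\le p\le s,\ |\theta-\frac12|\le\kappa p\}$ lies in $U\cap\mathbb H^+\subset S$. By Lemma 4, $\varphi$ divides both $p$ and $\theta-\frac12$ by $3$, so $\varphi^n(Z)=\{3^{-n-1}s\le p\le3^{-n}s,\ |\theta-\frac12|\le\kappa p\}$, and (3) gives convergence to $\beta=x_0$. For $b=0$ use conjugation. For $\rho_0$ use $\{\frac s2\le p\le s,\ |\tau|\le\kappa p\}\subset Y\cap S$, where $\varphi$ divides $p$ and $\tau$ by $2$.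

In general $f^{n(t)}$ maps the sector at $b$ to a sector at $0$ or $\frac12$ (resp. at $\rho_0$) with the same $\kappa$, since it multiplies $p$ and $\theta-b$ by the same number. So the cluster set of the sector at $b$ as $p\to0$, a nested intersection of continua, is connected and contained in the finite set $f^{-n(t)}(\beta)$. It is a single point. The ray at $b$ lies in the sector and lands at $x_t$. $\square$

## Regluing the pieces according to $g\in\mathbb T$

Let $g\in\mathbb T$ be given by $\mathcal P=\{I_i\}$, $\mathcal P'=\{I'_i\}$, $g(I_i)=I_i'$, with at least two intervals (halve if necessary) and endpoint sets $P$, $P'=g(P)$. Define conformal bijections, the *piece maps*,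
$$\Psi_i=\psi_{I_i'}\circ f^{n(I_i)}:T_{I_i}\to T_{I_i'},\qquad\Psi_t=\chi_{g(t)}\circ f^{n(t)}:D_t\to D_{g(t)}\quad(t\in P).$$

**Definition ($h_g$).** $h_g:J\to J$ is given by $\Psi_i$ on $J\cap T_{I_i}$, by $\Psi_t$ on $J\cap D_t$, and by $x_t\mapsto x_{g(t)}$ for $t\in P$.

By (7) for $\mathcal P$ and $\mathcal P'$ and complete invariance of $J$, $h_g$ is a bijection.

To see that $h_g$ is quasisymmetric we look for a quasiconformal extension. The obvious candidate is to use the piece maps on the Fatou set as well. In $U$, by Lemma 7, a piece map has the form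
$$(p,\theta)\mapsto(\mu p,\ \text{affine in }\theta\text{ with slope }\mu),\qquad\mu=3^{n(I_i)-n(I_i')}\ \text{ or }\ 3^{n(t)-n(g(t))}, \tag{8}$$
taking $L_{I_i}$ to $L_{I_i'}$ and $L_t$ to $L_{g(t)}$. In $Y$, $\Psi_i$ has the same form with $\mu=2^{n(I_i)-n(I'_i)}$ and angular part $g$. This candidate fails at the rays. Take $g_0$ and the ray $R_{1/3}\subset C_{1/2}$. On the side of $L_{1/2}=(\frac16,\frac13)$ the piece map goes from $D_{1/2}$ to $D_{1/4}$, with $\mu=3^{1-2}=\frac13$. On the side of $L_{[1/2,3/4]}=(\frac13,\frac7{18})$ it goes from level 2 to level 2, with $\mu=1$. The point at height $p$ on the ray is sent to height $p/3$ from one side and to height $p$ from the other: the map is torn along the whole ray.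

The tear is in the Fatou set, and $J$ sees only the landing point. So we interpolate between $\mu_{j-1}p$ and $\mu_jp$ near the ray. The width of the interpolation zone must be proportional to $p$: then the interpolation looks the same at all scales, its dilatation is bounded, and Lemma 13 says that the zone touches $J$ only at $x_t$.

**Lemma 14 (model).** Let $\Theta$ be an orientation-preserving piecewise linear (PL) homeomorphism of $\mathbb R/\mathbb Z$ with break points among $b_1<\dots<b_l$ ($l\ge2$, cyclic order), with slope $\mu_j$ on $(b_j,b_{j+1})$. Let $\delta>0$ be smaller than half of the smallest gap. For $0<p\le\delta$ put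
$$F(p,\theta)=\mu_jp\quad\text{if }\theta\in(b_j,b_{j+1}),\ \operatorname{dist}(\theta,\{b_i\})\ge p,$$
$$F(p,\theta)=\tfrac{\mu_{j-1}+\mu_j}2\,p+\tfrac{\mu_j-\mu_{j-1}}2\,(\theta-b_j)\quad\text{if }|\theta-b_j|\le p,$$
and $F(p,\theta)=F(\delta,\theta)+p-\delta$ for $p\ge\delta$. Then $(p,\theta)\mapsto(F(p,\theta),\Theta(\theta))$ is an orientation-preserving PL homeomorphism of the half cylinder $\{p>0\}$. For some $K$ it is $K$-qc in the coordinate $p+2\pi i\theta$, and equally in $-p+2\pi i\theta$. A sector $|\theta-b_j|\le p\le\delta$ is mapped into $|\theta'-\Theta(b_j)|\le\kappa p'$, where $p'=F$, $\theta'=\Theta(\theta)$, $\kappa=\max\mu_i/\min\mu_i$.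

*Proof.* At $\theta-b_j=p$ the second formula gives $\mu_jp$, at $\theta-b_j=-p$ it gives $\mu_{j-1}p$. So $F$ is continuous and PL. Its derivative $F_p$ is one of the $\mu_j$, an average $\frac{\mu_{j-1}+\mu_j}2$, or $1$, so it is bounded above and below by positive constants, and $F_\theta$ is bounded. For fixed $\theta$, $F$ increases in $p$ from $0$ to $\infty$. So the map is a bijection with triangular derivative with diagonal entries $F_p>0$, $\Theta'>0$ bounded above and below and bounded off-diagonal entry. Hence it is an orientation-preserving PL homeomorphism with finitely many linear pieces, of bounded dilatation. Replacing $p$ by $-p$ in source and target does not change this.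

Put $c=\min\mu_i$. For $p\le\delta$, $F$ lies between $\mu_{j-1}p$ and $\mu_jp$ in a sector, so $F\ge cp$ everywhere. In the sector $|\theta'-\Theta(b_j)|\le\max\mu_i\,|\theta-b_j|\le\max\mu_i\,p\le\kappa F$. $\square$

**The extension $H$.** On $U$ let $H$ be the model map for the PL map $\Theta_U$ sending $L_{I_i}\to L_{I_i'}$ and $L_t\to L_{g(t)}$ affinely. It is a circle homeomorphism by the cyclic order statement in Lemma 10; the $b_j$ are the angles of the $U$-rays in the $C_t$, $t\in P$. Put $H(\infty)=\infty$. On $Y$ let $H$ be the model for $\Theta_Y=g$, with $b_j$ the points of $P$; put $H(\xi)=\xi$. Use a common $\delta$. On $T_{I_i}\setminus(U\cup Y)$ and $D_t\setminus U$ let $H$ be the piece map, and $H(x_t)=x_{g(t)}$ for $t\in P$.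

Then $H|_J=h_g$. By (7) for $\mathcal P$ and $\mathcal P'$, and since piece maps and their inverses respect $U$ and $Y$, $H$ is a bijection of $\overline{\mathbb C}$.

**Proposition 2.** $H$ is a quasiconformal homeomorphism of $\overline{\mathbb C}$, and $h_g=H|_J\in QS(J)$.

*Proof.* **Step 1: continuity off $X_P$.** The purpose is to cover $\overline{\mathbb C}\setminus X_P$ by open sets on which $H$ is visibly nice. Let $Q$ be the union of $X_P\cup\{\infty,\xi\}$ and of the points of $U$, resp. $Y$, with $p\ge\delta$ or $|\theta-b_j|\le p$, resp. $|\tau-b_j|\le p$, for some $j$.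

$Q$ is closed: if points of $Q\cap U$ converge and $p$ stays bounded away from $0$ along a subsequence, the limit lies in $Q\cap U$; if $p\to0$, a subsequence stays in one sector and the limit is in $X_P$ by Lemma 13. The same holds in $Y$. Also $Q\subset U\cup Y\cup X_P$, and $Q$ contains all $C_t,\rho_t$ ($t\in P$) and $\xi$. So by (7) the open sets $T_{I_i}\setminus Q$, $D_t\setminus Q$ cover $\overline{\mathbb C}\setminus Q$. On each of them $H$ equals the conformal piece map. This is the definition outside $U\cup Y$. Inside $U$ and $Y$ we have $F=\mu_jp$ off $Q$, and the angular part agrees by (8) and its analogue in $Y$.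

Together with $U$ and $Y$ these sets form an open cover of $\overline{\mathbb C}\setminus X_P$. On each member $H$ is continuous and, off $\{\infty,\xi\}$, locally $K$-qc: on $U\setminus\{\infty\}$ and $Y\setminus\{\xi\}$ the local conformal coordinates $\log B=p+2\pi i\theta$ and $\log B_Y=-p+2\pi i\tau$ are those of Lemma 14 (take $K$ large enough for both models). Continuity at $\infty$ and $\xi$ holds as $F\to\infty$ when $p\to\infty$.

**Step 2: continuity at $x_t$, $t\in P$.** Let $z_j\to x_t$, $z_j\neq x_t$. As $X_P$ is finite, $z_j\notin X_P$ for large $j$. After passing to subsequences there are three cases.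

(a) $z_j\in Q\cap U$ or $z_j\in Q\cap Y$. Then $p(z_j)\to0$ since $x_t\in J$. So we may assume that $z_j$ lies in the sector at a fixed $b$. The ray at $b$ belongs to some $C_s$ (resp. is $\rho_s$) with $s\in P$, and $z_j\to x_s$ by Lemma 13; so $s=t$. By Lemma 14, $H(z_j)$ lies in a $\kappa$-sector at $\Theta(b)$, with height tending to $0$. In $U$, $b$ is an endpoint of $L_t$, so $\Theta_U(b)$ is an endpoint of $L_{g(t)}$ and its ray belongs to $C_{g(t)}$; in $Y$ the ray is $\rho_{g(t)}$. So $H(z_j)\to x_{g(t)}$ by Lemma 13.

(b) $z_j\in D_s\setminus Q$ for a fixed $s\in P$. Then $x_t\in\overline{D_s}$. By (7) $x_t\notin D_s$, since points of $X_P$ lie in the third part. So $x_t\in C_s\cap J=\{x_s\}$ and $s=t$. By Lemma 9, $H(z_j)=\chi_{g(t)}(f^{n(t)}(z_j))\to\chi_{g(t)}(\beta)=x_{g(t)}$.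

(c) $z_j\in T_{I_i}\setminus Q$ for a fixed $i$. By Lemma 12, $w_j=f^{n(I_i)}(z_j)\to\beta$ and, after passing to a subsequence, $w_j\in\mathbb H^-$ and $t$ is the left endpoint of $I_i$, or $w_j\in\mathbb H^+$ and $t$ is the right endpoint. By Lemma 11, $H(z_j)=\psi_{I_i'}(w_j)\to x_{t'}$ with $t'$ the left, resp. right, endpoint of $I_i'$, i.e. $t'=g(t)$.

Every sequence $z_j\to x_t$ has subsequences of these kinds, so $H$ is continuous at $x_t$.

**Step 3: conclusion.** $H$ is a continuous bijection of the compact space $\overline{\mathbb C}$, hence a homeomorphism. It is orientation preserving and locally $K$-qc off the finite set $X_P\cup\{\infty,\xi\}$, so it is $K$-qc by F4. It fixes $\infty$, so $H|_{\mathbb C}$ is quasisymmetric for the Euclidean metric. As $J\subset\mathbb C$ is compact, the Euclidean metric and $\sigma$ are bi-Lipschitz equivalent on $J$, say with constant $L$; the inequality holds for $\sigma$ with $s\mapsto L^2\omega(L^2s)$ in place of $\omega$. So $h_g\in QS(J)$. $\square$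

## The degree count $16\neq4$: proof of Theorem 1

The map $f$ is PCF with non-empty Fatou set, and $J$ is not a cluster by Proposition 1. By Proposition 2, $h_{g_0}\in QS(J)$. Suppose $h_{g_0}=M|_J$ with $M$ Möbius. On $J\cap T_{[0,1/2]}$ we have $h_{g_0}=\psi_{[0,1/4]}\circ f$, hence
$$f^2\circ M=f\quad\text{on }J\cap T_{[0,1/2]} .$$
This set is non-empty, since it contains $\psi_0(x_{1/2})$, and relatively open in the perfect set $J$, so it has an accumulation point in $T_{[0,1/2]}$. By the identity theorem $f^2\circ M=f$ on $\overline{\mathbb C}$, and comparing degrees gives $16=4$, a contradiction. So $h_{g_0}$ is not the restriction of a Möbius map. $\blacksquare$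

Hence a PCF rational map with non-empty Fatou set and non-cluster Julia set need not have a quasisymmetrically rigid Julia set.

## Thompson's group inside $QS(J)$: proof of Theorem 2

**Step 1: $h_g$ depends only on $g$.** The definition used a choice of partitions. Replace $I_i,I_i'$ by their halves. On $T_{I_i\varepsilon}=\psi_{I_i}(T_\varepsilon)$ the new piece map is $\psi_{I_i'}\psi_\varepsilon f f^{n(I_i)}=\psi_{I_i'}f^{n(I_i)}$, because $f^{n(I_i)}$ takes values in $T_\varepsilon$ there and $\psi_\varepsilon\circ f=\mathrm{id}$ on $T_\varepsilon$. Let $m$ be the midpoint of $I_i$; since $g$ is affine on $I_i$, $g(m)$ is the midpoint of $I_i'$. On $D_m=\psi_{I_i}(D_{1/2})$ the new piece map is $\chi_{g(m)}\circ\chi_m^{-1}=\psi_{I'_i}\circ\psi_{I_i}^{-1}$, the old one. Finally $x_m=\psi_{I_i}(x_{1/2})\mapsto\psi_{I_i'}(x_{1/2})=x_{g(m)}$ under the old map. So $h_g$ is unchanged. Any two partitions into standard intervals have a common refinement by halvings, and the range partition is determined by $g$ and the domain partition. So $h_g$ depends only on $g$, and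
$$h_g(x_t)=x_{g(t)}\quad\text{for every dyadic }t, \tag{9}$$
by refining until $t\in P$.

**Step 2: $g\mapsto h_g$ is an injective homomorphism.** Given $g_1,g_2$, refine so that the range partition of $g_2$ is the domain partition of $g_1$: $I\to I'\to I''$. On $T_I$, $\psi_{I''}f^{n(I')}\psi_{I'}f^{n(I)}=\psi_{I''}f^{n(I)}$, and in the same way on limbs; on $x_t$ use (9). So $h_{g_1}h_{g_2}=h_{g_1g_2}$. If $g\ne\mathrm{id}$, then $g(t)\neq t$ for some dyadic $t$, as these are dense, and $h_g(x_t)=x_{g(t)}\ne x_t$ by Lemma 8.

**Step 3: only the identity is Möbius.** Let $h_g=M|_J$. For each $i$ the set $J\cap T_{I_i}$ is non-empty (it contains $\psi_{I_i}(x_{1/2})$) and relatively open in $J$. As in the proof of Theorem 1, $f^{n(I_i')}\circ M=f^{n(I_i)}$ on $\overline{\mathbb C}$, so $4^{n(I_i')}=4^{n(I_i)}$ and $n(I_i)=n(I_i')$. Hence $g$ has slope $1$ everywhere and is a rotation by a dyadic rational. So $g^q=\mathrm{id}$ with $q$ a power of $2$, and $M^q=\mathrm{id}$ on the infinite set $J$, hence everywhere. Also $f^n\circ M=f^n$ for $n=n(I_1)\ge1$ (there are at least two intervals).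

We claim $M(\infty)=\infty$. Let $z=M(\infty)$. Then $f^n(z)=f^n(\infty)=\infty$, and the local degree of $f^n$ at $z$ equals that at $\infty$, which is $3^n$. Local degrees of $f$ are at most $3$, so $f$ has local degree $3$ at each $f^i(z)$, $0\le i<n$. The only pole of order $3$ is $\infty$. So $f^{n-1}(z)=\infty$, and successively $f^{n-2}(z)=\infty,\dots,z=\infty$.

So $M(z)=Az+D$. Comparing leading terms of $f^n\circ M=f^n$ at $\infty$ gives $A^{3^n}=1$; from $M^q=\mathrm{id}$ we get $A^q=1$. As $q$ is a power of $2$, $A=1$. So $M$ is a translation of finite order, $M=\mathrm{id}$, and $g=\mathrm{id}$ by Step 2.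

Each $h_g$ extends to a quasiconformal homeomorphism by Proposition 2.

**Step 4: consequences.** $\mathbb T$ is finitely generated, infinite and simple (F6), hence not residually finite. So by F7 it does not embed in a linear group, in particular not in $PSL_2(\mathbb C)$, which is linear via the adjoint representation. As $\mathbb T$ embeds in $QS(J)$, $QS(J)$ is not isomorphic to a group of Möbius transformations.

If $q:J\to X$ is quasisymmetric, then $QS(X)=q\,QS(J)\,q^{-1}$ contains a copy of $\mathbb T$. If $X$ were rigid, each element of $QS(X)$ would be the restriction of a Möbius map, which is determined by its values on the infinite set $X$; so $QS(X)$ would embed in $PSL_2(\mathbb C)$, a contradiction. $\blacksquare$
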